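# Non-attacking kings and torsion: the independence complexes of $P_n\boxtimes P_m$

## Kings on the $3\times3$ board

Place kings on a $3\times 3$ chessboard so that no two attack each other, that is, no two stand on cells that touch along a side or at a corner. Any subset of an admissible placement is admissible, so the placements are the simplices of a simplicial complex with nine vertices, one for each cell. Let us find its homotopy type.

The center cell touches every other cell, so it is an isolated point of the complex. Look at the other eight. The four corners do not touch each other: they span a tetrahedron $T$. A side cell such as $(1,2)$ is compatible with $(3,1)$, $(3,2)$, $(3,3)$ only, and among these $(3,2)$ touches the two others. So $(1,2)$ lies in one triangle, $\{(1,2),(3,1),(3,3)\}$, and in one further edge, $\{(1,2),(3,2)\}$. By symmetry, the complex without the center consists of $T$, four triangles each glued to $T$ along one edge of $T$, and two more edges joining opposite side cells. The tetrahedron with its four triangles is contractible, and each of the two extra edges adds one loop. Hence the whole complex is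
$$S^0\vee S^1\vee S^1 .$$
As a check, there are $9$ vertices, $6+8+2=16$ edges, $4+4=8$ triangles and one tetrahedron, so the Euler characteristic is $9-16+8-1=0$; the wedge has $1+1-2=0$.

The $2\times2$ board has four mutually touching cells and gives four points, $S^0\vee S^0\vee S^0$. On the board with three rows and two columns, the two middle cells touch everything, and each top cell is compatible with each bottom cell; we get a $4$-cycle and two points, $S^1\vee S^0\vee S^0$. Spheres of different dimensions occur, but so far only spheres.

For a finite simple graph $G$, the **independence complex** $I(G)$ has as vertices the vertices of $G$, and as simplices the independent sets, i.e. the sets of vertices no two of which are adjacent. Let $P_n$ be the path on $\{1,\dots,n\}$ with $i$ adjacent to $i+1$. The **strong product** $P_n\boxtimes P_m$ has vertex set $\{1,\dots,n\}\times\{1,\dots,m\}$, and two distinct vertices $(i,j),(i',j')$ are adjacent if and only if $|i-i'|\le1$ and $|j-j'|\le1$. This is king adjacency, so we have just computed $I(P_3\boxtimes P_3)$.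

A contractible space, i.e. an empty wedge, also counts as a wedge of spheres. It is a known result that for every $n$ and every $1\le m\le4$ the complex $I(P_n\boxtimes P_m)$ has the homotopy type of a wedge of spheres. Is this so for all $n,m$? The question comes from Andrés Carnero Bravo, "On independence complexes of graph products", arXiv:2505.06457 (2025). We shall show that the answer is no.

## Torsion and universality on large boards

Write $\Sigma$ for unreduced suspension, the join with $S^0$, with the conventions $\emptyset=S^{-1}$ and $\Sigma\emptyset=S^0$. We identify a simplicial complex with its realization.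

**Theorem A.** There are $n,m$ such that $\tilde H_*(I(P_n\boxtimes P_m);\mathbb Z)$ has $2$-torsion; hence $I(P_n\boxtimes P_m)$ is not a wedge of spheres.

**Theorem B.** For every nonempty finite simplicial complex $K$ there are $n_0,m_0$ such that for all $n\ge n_0$, $m\ge m_0$ there are $r\ge2$ and $Z$ with $\Sigma^2I(P_n\boxtimes P_m)\simeq\Sigma^rK\vee Z$.

Taking $K=\mathbb{RP}^2$ in Theorem B, we see that for all sufficiently large $n,m$ the complex is not a wedge of spheres. Taking $K$ to be a finite Moore space, any finitely generated abelian group is a direct summand of $\tilde H_*(I(P_n\boxtimes P_m);\mathbb Z)$ for all large $n,m$. The sizes are not optimized, and the exact set of $(n,m)$ for which a wedge of spheres occurs is not determined.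

The bookkeeping is done by one relation.

**Definition.** For finite graphs $X,Y$ write $X\trianglelefteq Y$ if there are $s\ge0$ and a pointed connected CW complex $Z$ with
$$\Sigma^2I(Y)\simeq\Sigma^{s+2}I(X)\vee Z. \tag{1}$$

The double suspension makes every space here connected, even when $I(X)=\emptyset$ (then $\Sigma^2I(X)=S^1$). For connected CW complexes the homotopy type of a wedge does not depend on the base points, and $\Sigma(X\vee Y)\simeq\Sigma X\vee\Sigma Y$. The relation is transitive: if (1) holds and $\Sigma^2I(X)\simeq\Sigma^{t+2}I(W)\vee Z'$, then suspending the latter $s$ times gives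
$$\Sigma^2I(Y)\simeq\Sigma^{s}\bigl(\Sigma^2I(X)\bigr)\vee Z\simeq\Sigma^{s+t+2}I(W)\vee\Sigma^sZ'\vee Z .$$
Also, if $I(Y)\simeq\Sigma^sI(X)$, then $X\trianglelefteq Y$, with $Z$ a point.

For example, let $Y=P_2\boxtimes P_2=K_4$. Then $\Sigma^2I(K_4)\simeq S^2\vee S^2\vee S^2$, so $K_3\trianglelefteq K_4$ with $s=0$ and $Z=S^2$; and the empty graph satisfies $\emptyset\trianglelefteq K_4$ with $s=1$, since $\Sigma^3S^{-1}=S^2$.

The plan for Theorem A: find a graph $X$ with $I(X)\simeq\Sigma^{r}\mathbb{RP}^2$ and prove $X\trianglelefteq P_n\boxtimes P_m$ for some board.

## Links, folds and splittings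

We write $N(v)$ and $N[v]=N(v)\cup\{v\}$ for the open and closed neighborhoods. We use that $X\to X/A$ is a homotopy equivalence when $A$ is a contractible subcomplex, and that the independence complex of a disjoint union of graphs is the join of the independence complexes. A join with a contractible complex is contractible, a join with $S^d$ is $\Sigma^{d+1}$; in particular an isolated edge contributes $I(K_2)=S^0$, one suspension.

A simplex of $I(G)$ containing $v$ is $v$ together with an independent set of $G-N[v]$. So $I(G)$ is $I(G-v)$ with a cone attached over $I(G-N[v])$, the link of $v$. Hence: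

**(2)** If $I(G-N[v])$ is contractible, then $I(G)\simeq I(G-v)$. If $I(G-v)$ is contractible, then $I(G)\simeq\Sigma I(G-N[v])$. If $G$ has an isolated vertex, then $I(G)$ is a cone, hence contractible.

**(3) Fold.** If $u\ne v$ and $N(u)\subseteq N(v)$, then $I(G)\simeq I(G-v)$. Indeed $v\notin N(v)$ gives $u\not\sim v$, so $u$ survives in $G-N[v]$, where it is isolated. Apply (2).

**(4) Adding an edge.** If $u\neq v$, $u\not\sim v$ and $L=I(G-N[u]-N[v])$ is contractible, then $I(G)\simeq I(G+uv)$. The simplices of $I(G)$ containing both $u$ and $v$ are those that disappear, so $I(G)=I(G+uv)\cup(\{u,v\}*L)$, where $\{u,v\}$ denotes the $1$-simplex, and the intersection is $\partial\{u,v\}*L$. Both $\{u,v\}*L$ and $\partial\{u,v\}*L$ are contractible. Collapsing the first in $I(G)$ and the second in $I(G+uv)$ gives the same quotient.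

**Boards of width one.** In $P_n$ with $n\ge3$ we have $N(1)=\{2\}\subseteq N(3)$. Fold away $3$; then $\{1,2\}$ is an isolated edge, and $I(P_n)\simeq\Sigma I(P_{n-3})$. Since $I(P_0)=S^{-1}$, $I(P_1)$ is a point and $I(P_2)=S^0$:

**(5)** $I(P_L)$ is a sphere if $L\not\equiv1\pmod3$, and contractible if $L\equiv1\pmod 3$. In particular $I(P_4)$ is contractible.

The next two lemmas produce wedge summands.

**Lemma 1 (split).** Suppose $N(c)=A\sqcup B$ and every vertex of $A$ is adjacent to every vertex of $B$. Then $I(G)\simeq I(G-A)\vee I(G-B)$ for suitable base points; hence $G-A\trianglelefteq G$ and $G-B\trianglelefteq G$.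

*Proof.* No independent set meets both $A$ and $B$, so $I(G)=I(G-A)\cup I(G-B)$. The intersection is $I(G-A-B)$, in which $c$ is isolated, so it is contractible. Collapsing it gives the wedge. Both terms are nonempty, since they contain $c$; suspend twice. $\square$

**Lemma 2.** If $u\ne v$ and $N[u]\subseteq N[v]$, then $G-v\trianglelefteq G$ ("delete $v$ using $u$") and $G-N[v]\trianglelefteq G$ ("select $v$ using $u$").

*Proof.* Here $u\sim v$. Apply Lemma 1 with $c=u$, $A=\{v\}$ and $B=N(u)\setminus\{v\}\subseteq N(v)$. This gives $G-v\trianglelefteq G$ and $G-B\trianglelefteq G$. In $G-B$ we have $N(u)=\{v\}$, so every other remaining neighbor $w$ of $v$ satisfies $N(u)\subseteq N(w)$ and can be folded away. Then $uv$ is an isolated edge next to $G-N[v]$, so $I(G-B)\simeq\Sigma I(G-N[v])$. $\square$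

**Boards of width two.** Let $X_n=I(P_n\boxtimes P_2)$ and $n\ge4$. Put $u=(1,1)$, $v=(1,2)$, so $N[u]=N[v]$. The proof of Lemma 2 gives $X_n\simeq I(G-v)\vee\Sigma X_{n-2}$. In $G-v$ the cell $u$ has exactly the two adjacent neighbors $(2,1),(2,2)$. Split there; if $(2,1)$ is removed, then $N(u)=\{(2,2)\}$, row $3$ folds away and $u,(2,2)$ is an isolated edge, leaving $\Sigma X_{n-3}$, and likewise for the other half. So
$$X_n\simeq\Sigma X_{n-2}\vee\Sigma X_{n-3}\vee\Sigma X_{n-3}\qquad(n\ge4).$$
All terms are connected, so base points do not matter; as $X_1,X_2,X_3$ were found above to be wedges of spheres, all $X_n$ are, by induction. For $n=4$ we get five circles, in agreement with $8$ vertices, $12$ edges and no triangles.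

## Induced subgraphs are not summands

The width-two recursion closes up because every shape that a split produces is again a board. On wider boards the splits produce more and more ragged shapes, and this suggests looking for a shape whose complex contains $\mathbb{RP}^2$.

So here is a natural first attempt at a counterexample. Take a graph $X$ with $2$-torsion in $\tilde H_*(I(X))$, draw a modification of it inside a large board as an induced subgraph, and conclude. The last step fails already on the $4\times 1$ board: $P_3$ is an induced subgraph of $P_4$, $I(P_3)\simeq S^0$, but $I(P_4)$ is contractible. So $\Sigma^2I(P_4)$ has no sphere as a wedge summand, and $P_3\not\trianglelefteq P_4$. Cells may not be removed at will; they must be removed by moves that keep a summand, such as those of Lemma 2.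

Lemma 2 requires $N[u]\subseteq N[v]$. If $u$ is a cell all of whose eight neighbors are present, then $N[u]$ is a full $3\times3$ square, and the only $v$ with $N[u]\subseteq N[v]$ is $u$ itself. So nothing can be removed from the middle of a full region by Lemma 2. Everything must be eaten in from the boundary, in blocks with sides $2$ or $3$. Moreover, after we have carved a graph out of the board, the debris must not destroy it: one leftover component $P_L$ with $L\equiv1\pmod 3$ makes the whole complex contractible. Arithmetic modulo $3$ will therefore govern the construction.

We first choose the graph $X$, then carve it.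

## Contracting paths and resolving crossings

**Lemma 3 (contraction).** Let $p_0p_1p_2p_3$ be a path in $G$ with $p_1,p_2$ of degree $2$ and $p_0\ne p_3$ nonadjacent. Let $G'$ be obtained by deleting $p_1,p_2$ and identifying $p_0$ with $p_3$. Then $I(G)\simeq\Sigma I(G')$.

*Proof.* The purpose is to insert the merged vertex first and then to remove the two old ones. Let $A=N(p_0)\setminus\{p_1\}$, $B=N(p_3)\setminus\{p_2\}$, and add a vertex $q$ with $N(q)=A\cup B$. None of $p_0,\dots,p_3$ lies in $A\cup B$. In $G+q-N[q]=G-(A\cup B)$ the path $p_0p_1p_2p_3$ is a component and $I(P_4)$ is contractible, so by (2) $I(G)\simeq I(G+q)$.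

In $G+q-N[p_0]$ the vertices of $A$ and $p_1$ are gone, so $N(p_2)=\{p_3\}$. Every remaining vertex of $B$ is adjacent to $p_3$ and can be folded away. Then $q$ is isolated. So $I(G+q)\simeq I(G+q-p_0)$ by (2). In this last graph $N(p_1)=\{p_2\}\subseteq N(p_3)$; fold away $p_3$. What remains is the isolated edge $p_1p_2$ and a copy of $G'$ in which $q$ is the merged vertex. $\square$

**(6)** Replacing an edge $uv$ by a path with $3r$ inner vertices changes $I$ by $\Sigma^r$, up to homotopy: apply Lemma 3 $r$ times, with $p_0=u$ and $p_3$ the third inner vertex of the current path.

As an illustration, the $8$-cycle contracts to the $5$-cycle, and the $5$-cycle to a single edge, so $I(C_8)\simeq\Sigma I(C_5)\simeq\Sigma^2S^0=S^2$.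

**Lemma 4 (crossing).** Let $uv$ and $xy$ be edges of $G$ with $u,v,x,y$ distinct. Let $G^\times$ be obtained by deleting these two edges and adding vertices $c,w_1,\dots,w_4$ with $c\sim w_1,\dots,w_4$ and
$$w_1\sim u,x,\qquad w_2\sim x,v,\qquad w_3\sim v,y,\qquad w_4\sim y,u .$$
Then $I(G^\times)\simeq\Sigma I(G)$.

If $G$ consists of just two disjoint edges, $I(G)=S^0*S^0=S^1$. Here $G^\times$ is an $8$-cycle $u\,w_1\,x\,w_2\,v\,w_3\,y\,w_4$ with $c$ joined to the $w_i$. The graph $G^\times-N[c]$ is four isolated vertices, so $I(G^\times)\simeq I(C_8)\simeq S^2$, as the lemma says.

*Proof of Lemma 4.* **Step 1: put the two edges back.** In $G^\times-N[u]-N[v]$ all $w_i$ are gone, so $c$ is isolated, and by (4) we may add $uv$. In the same way $N[x]\cup N[y]$ contains all $w_i$, so we may then add $xy$. Call the result $G''$ and put $M=G''-c$; this is $G$ together with $w_1,\dots,w_4$.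

**Step 2: show that $I(M)$ is contractible, by removing $u$, then $v$.** In $M-N[u]$ the vertices $v,w_1,w_4$ are gone, so $N(w_2)\subseteq\{x\}$ and $N(w_3)\subseteq\{y\}$. If $y$ is absent, $w_3$ is isolated. If $x$ is absent, $w_2$ is isolated. If both are present, $N(w_2)=\{x\}\subseteq N(y)$; fold away $y$, and $w_3$ becomes isolated. So $I(M-N[u])$ is contractible and $I(M)\simeq I(M-u)$. In $M-u-N[v]$ the vertices $w_2,w_3$ are gone and $N(w_1)\subseteq\{x\}$, $N(w_4)\subseteq\{y\}$; the same argument, with $w_1,w_4$ in place of $w_2,w_3$, gives $I(M-u)\simeq I(M-u-v)$. Here $N(w_1)=\{x\}\subseteq N(y)$; fold away $y$, and then $w_3$ is isolated.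

**Step 3: remove the gadget.** By the second part of (2), $I(G'')\simeq\Sigma I(G''-N[c])=\Sigma I(G)$. $\square$

Recall that a complex is flag if every set of pairwise adjacent vertices is a simplex. A flag complex equals $I(H)$, where $H$ is the complement of its $1$-skeleton, and barycentric subdivisions are flag. For example, the subdivided boundary of a triangle is a hexagon, and it is $I(H)$ for $H$ the complement of $C_6$, a triangular prism.

**Proposition 5.** For every finite non-contractible nonempty complex $K$ there is a planar graph $H_2$ without isolated vertices and $r\ge0$ with $I(H_2)\simeq\Sigma^rK$.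

*Proof.* Let $H$ be the graph for which $I(H)$ is the barycentric subdivision of $K$. It has no isolated vertex, since otherwise $I(H)$ would be a cone. Draw $H$ with straight edges, no three vertices on a line and no three edges through a common crossing point. Edges that cross then have no common end.

Now subdivide, to separate the crossings. On each edge put at least one subdivision vertex between each end and the nearest crossing, at least two between consecutive crossings, none at a crossing, and add more until their number is a multiple of $3$. By (6) this only suspends. Now each piece contains at most one crossing, pieces containing crossings contain no original vertex, and two distinct pieces with crossings have no common end. If pieces $uv$ and $xy$ cross, their ends surround the crossing point in the cyclic order $u,x,v,y$. Replace the crossing as in Lemma 4: put $c$ at the crossing point, $w_1,w_2,w_3,w_4$ close to it in the sectors $ux$, $xv$, $vy$, $yu$, and join each end to its two $w$'s along its old half edge. Each replacement suspends once more and removes one crossing. The final graph is planar and has no isolated vertex. $\square$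

## Bars and vertical edges

The board has rows and columns, so we want a drawing with horizontals and verticals. A weak visibility representation of a graph is a drawing in which vertices are disjoint horizontal segments ("bars"), and edges are vertical segments joining the bars of their ends and meeting no other bar. Every planar graph has one (R. Tamassia, I. G. Tollis, *A unified approach to visibility representations of planar graphs*, Discrete Comput. Geom. 1 (1986) 321–341).

By compactness we may extend all bars slightly, and then shift bars slightly up or down and edges slightly left or right, so that all bar heights and all edge abscissae are distinct. Number the bars $1,\dots,N$ from top to bottom and the edges $1,\dots,E$ from left to right. Edge $i$ joins bars $t_i<b_i$. Let $J_\ell$ be the set of edges at vertex $\ell$. Then: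

**(7)** If $t_i<\ell<b_i$, then $i<\min J_\ell$ or $i>\max J_\ell$.

Indeed edge $i$ crosses the height of bar $\ell$ outside that bar, and the bar covers all abscissae between the edges $\min J_\ell$ and $\max J_\ell$.

Example: the triangle. Take bars $1=[0,3]$, $2=[0,1]$, $3=[0,3]$ from top to bottom, and edges at abscissae $0.3$ (bars $1,2$), $0.7$ (bars $2,3$) and $2$ (bars $1,3$). So $(t_1,b_1)=(1,2)$, $(t_2,b_2)=(2,3)$, $(t_3,b_3)=(1,3)$. Only edge $3$ passes a bar, namely bar $2$, and $J_2=\{1,2\}$ lies to its left. We shall return to this example.

For a graph $\Gamma$ let $\mathrm{sd}\,\Gamma$ be $\Gamma$ with each edge subdivided once.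

**Proposition 6.** Let $\Gamma$ be a planar graph without isolated vertices, with $N\ge1$ vertices and $E$ edges. Then $\mathrm{sd}\,\Gamma\trianglelefteq P_n\boxtimes P_m$ with $n=9N+10$, $m=180E$.

**Theorem A follows from Proposition 6.** Let $K=\mathbb{RP}^2$, take $H_2$ from Proposition 5, and put $\Gamma=\mathrm{sd}\,H_2$, which is planar without isolated vertices. Then $\mathrm{sd}\,\Gamma$ is $H_2$ with each edge replaced by a path with $3$ inner vertices, so by (6) $I(\mathrm{sd}\,\Gamma)\simeq\Sigma^{|E(H_2)|}I(H_2)\simeq\Sigma^{r'}\mathbb{RP}^2$. By Proposition 6, $\Sigma^2I(P_n\boxtimes P_m)\simeq\Sigma^{r''}\mathbb{RP}^2\vee Z$. Since $\tilde H_1(\mathbb{RP}^2;\mathbb Z)=\mathbb Z/2$, the group $\tilde H_*(I(P_n\boxtimes P_m);\mathbb Z)$ has a summand $\mathbb Z/2$, while wedges of spheres have free homology. $\square$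

The next four sections prove Proposition 6. Fix $\Gamma$ with a numbered layout as above. Since $\Gamma$ has a vertex and no isolated ones, $E\ge1$ and every $J_\ell$ is nonempty.

## Digging moves

Cells are written $(\text{row},\text{column})$, with rows numbered downwards. A finite set $R\subset\mathbb Z^2$ is regarded as a graph with king adjacency, and "empty" means not in $R$. Each of the following moves replaces $R$ by some $R'\trianglelefteq R$, by selecting $v$ in Lemma 2. Reflected versions are also allowed.

- **(D1) from above.** Suppose row $r-1$ is empty in columns $k,k+1,k+2$, and $(r,k+1),(r+1,k+1)\in R$. Remove everything in rows $r,r+1,r+2$ and columns $k,k+1,k+2$. Here $u=(r,k+1)$ and $v=(r+1,k+1)$.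
- **(D2) from the side.** Suppose column $k-1$ is empty in rows $r,r+1,r+2$, and $(r+1,k),(r+1,k+1)\in R$. Remove everything in rows $r,r+1,r+2$ and columns $k,k+1,k+2$. Here $u=(r+1,k)$ and $v=(r+1,k+1)$.
- **(D3) at a corner.** Suppose row $r-1$ is empty in columns $k,k+1,k+2$, column $k-1$ is empty in rows $r-1,r,r+1$, and $(r,k),(r,k+1)\in R$. Remove everything in rows $r,r+1$ and columns $k,k+1,k+2$. Here $u=(r,k)$ and $v=(r,k+1)$.

In each case the $3\times3$ square around $u$ differs from that around $v$ only by a shift of one step. The three cells lost by this shift are empty by hypothesis, so $N[u]\subseteq N[v]$. The set $N[v]\cap R$ is exactly the part of $R$ in the stated rectangle; for (D3) this uses that row $r-1$ is empty above it. Note that (D1) and (D2) remove height $3$ and (D3) removes height $2$; always the width is $3$. By combining $3$ and $2$ we can reach depths $7$ and $8$.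

## Walls, legs and bumps

We now describe the skeleton $S$ that is to be carved. Bar $\ell$ will come from a horizontal wall near row $h_\ell$, edge $i$ from vertical legs in one fixed column, and the rest of the board must be removed in blocks of width $3$. Since this forces the free spaces between vertical legs to have width divisible by $3$, we add dummy legs.

**Rows.** Let $h_\ell=9\ell+1$ for $0\le\ell\le N+1$, so $h_0=1$ and $h_{N+1}=n$. *Band* $\ell$ $(0\le\ell\le N)$ consists of rows $h_\ell+1,\dots,h_\ell+8$; "rel $s$" means row $h_\ell+s$. Edge $i$ is *active* in band $\ell$ if $t_i\le\ell<b_i$. All edges are inactive in bands $0$ and $N$.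

**Columns.** Let $o_i=180(i-1)$; edge $i$ owns the columns $o_i+1,\dots,o_i+180$, and we call $p$ the offset of column $o_i+p$. Let $\varepsilon\in\{0,1\}$ be the parity of $\ell$. The leg columns of band $\ell$ are
$$x_{3i-2}=o_i+31+3\varepsilon,\qquad x_{3i-1}=\begin{cases}o_i+80&\text{if $i$ is active in band }\ell,\\ o_i+98+3\varepsilon&\text{otherwise,}\end{cases}\qquad x_{3i}=o_i+150+3\varepsilon ,$$
for $1\le i\le E$; we add the fictitious $x_0=0$ and $x_{3E+1}=m+1$. The offsets are chosen so that $x_j\equiv j\pmod3$ for all $0\le j\le 3E+1$. *Room* $j$ of band $\ell$ $(0\le j\le3E)$ consists of the columns strictly between $x_j$ and $x_{j+1}$. Its width is a multiple of $3$, so it is divided into *triples* $\{k,k+1,k+2\}$ with $k\equiv j+1\pmod3$. Explicitly: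

- room $0$ has columns from $1$ to $30+3\varepsilon$;
- room $3i-2$ has offsets from $32+3\varepsilon$ to $79$ (active) or $97+3\varepsilon$ (inactive);
- room $3i-1$ has offsets from $81$ (active) or $99+3\varepsilon$ (inactive) to $149+3\varepsilon$;
- room $3i$ has offsets from $151+3\varepsilon$ to $210+3\varepsilon$ if $i<E$, and to $180$ if $i=E$.

**Bumps.** A room is closed from above by a wall, and to dig in it we need a hole in its ceiling that does not break the wall. So at certain places the wall will run one row higher, around the hole. The *bumps* of level $\ell$ $(1\le\ell\le N)$ are the following column sets; levels $0$ and $N+1$ have none.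

1. Entrance triples $K_0=\{10,11,12\}$, and for each $i$: $K_{3i-2}=o_i+\{50,51,52\}$, $K_{3i-1}=o_i+\{120,121,122\}$, $K_{3i}=o_i+\{163,164,165\}$.
2. If $t_i=\ell$: $o_i+\{80,81,82\}$.
3. If $b_i=\ell$: $o_i+\{74,75,76\}$ and $o_i+\{77,78,79\}$.

We check four facts.

**(8)** In every band, $K_j$ is a triple of room $j$, and the three columns on each side of $K_j$ also lie in room $j$. The first columns satisfy $10\equiv1$, $50\equiv2$, $120\equiv0$, $163\equiv1\pmod3$, as required by $k\equiv j+1$. The columns from three before to three after have offsets $7$–$15$, $47$–$55$, $117$–$125$, $160$–$168$, and the smallest possible rooms contain $1$–$30$, $35$–$79$, $102$–$149$, $154$–$180$.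

**(9)** Every bump triple of level $\ell$ is a triple of a room of band $\ell-1$. For type 1 this is (8). In type 2, edge $i$ is inactive in band $\ell-1$, so room $3i-2$ reaches to offset $97$ or $100$, and $80\equiv2$. In type 3, edge $i$ is active in band $\ell-1$, room $3i-2$ ends at offset $79$, and the two triples are its last two.

**(10)** Among the bump triples of level $\ell$, only $o_i+\{77,78,79\}$ of type 3 is adjacent to a leg column of band $\ell-1$, namely to $o_i+80$. This is clear from the intervals just given.

**(11)** Bumps of one level are pairwise non-adjacent column sets, except for the two triples of type 3, since $t_i\ne b_i$ implies that types 2 and 3 do not both occur for the same $i$ and level.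

**Skeleton.** Wall $\ell$ $(0\le\ell\le N+1)$ has one cell in each column $k$: the cell $(h_\ell-1,k)$ if $k$ is in a bump of level $\ell$, and $(h_\ell,k)$ otherwise. Legs are the cells $(h_\ell+s,x_j)$ with $1\le s\le8$, $1\le j\le3E$, $0\le\ell\le N$, where $x_j$ is taken for band $\ell$. $S$ is the union of all walls and legs. Note that the bump cells of level $\ell+1$ lie in rel $8$ of band $\ell$.

## Carving the skeleton out of the board

The purpose of this section is to prove $S\trianglelefteq P_n\boxtimes P_m$, band by band from the top. Let $R_\ell$ consist of the walls $0,\dots,\ell-1$, the legs of bands $<\ell$, the bump cells of level $\ell$ (in row $h_\ell-1$), and all cells in rows $\ge h_\ell$. Then $R_0$ is the board and $R_{N+1}=S$. We show $R_{\ell+1}\trianglelefteq R_\ell$ for $0\le\ell\le N$. We must remove exactly the cells $(h_\ell,k)$ under bumps of level $\ell$, and all non-leg cells of band $\ell$ except the bump cells of level $\ell+1$. Put $h=h_\ell$.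

Take first $\ell\ge1$.

**Step 1: open slits under the bumps.** For every bump triple of level $\ell$ except the triples $o_i+\{77,78,79\}$ of type 3, delete $(h,k)$ for its three columns $k$. Use Lemma 2 with $u=(h-1,k)$, $v=(h,k)$. By (10), $k-1,k,k+1$ are not leg columns of band $\ell-1$, so row $h-2$ is empty there; hence $N[u]$ lies in rows $h-1,h$ and columns $k-1,k,k+1$, and $N[u]\subseteq N[v]$. For $k=o_i+79$ with $b_i=\ell$ this argument breaks down: the leg cell $(h-2,o_i+80)$ is adjacent to $u$ and not to $v$. That is why these triples wait until Step 3.

**Step 2: enter each room.** In each room $j$ remove rel $1$–$3$ of $K_j$ by (D1) with $r=h+1$. Row $h$ above $K_j$ is empty by Step 1, and the room is still full.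

**Step 3: open a corridor under the ceiling.** Proceed outwards from $K_j$ to the left and to the right, and remove rel $1$–$3$ of every further triple of room $j$ by (D2) with $r=h+1$, reflected on the left side. The neighboring column on the side of $K_j$ is empty in rel $1$–$3$, and (D2) asks nothing about row $h$.

There is one exception, which removes the cells postponed in Step 1. Let $b_i=\ell$ and $j=3i-2$, and put $Q=o_i+\{77,78,79\}$. Edge $i$ is inactive in band $\ell$, so $Q$ is a triple of this room, to the right of $K_j$. When $Q$ is reached, column $o_i+76$ is empty in row $h$ by Step 1 and in rows $h+1,h+2$ by the moves just made. Use (D2) with $r=h$ to remove rel $0$–$2$ of $Q$, and then (D1) twice to remove rel $3$–$5$ and rel $6$–$8$ of $Q$. Now $Q$ is empty in rel $1$–$3$, as needed to continue to the right. Columns $77$–$79$ of block $i$ can be in a bump of level $\ell+1$ only if $b_i=\ell+1$, so $Q$ is not such a bump and should indeed be emptied down to rel $8$.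

**Step 4: empty the lower part.** Now every triple of the room other than $Q$ is empty in rel $1$–$3$ and full in rel $4$–$8$. It must be emptied down to rel $8$, or down to rel $7$ if it is a bump triple of level $\ell+1$; by (9) these bumps are triples of rooms of band $\ell$. To get started choose two adjacent triples $A$ (left) and $B$ (right):

- $\{16,17,18\}$ and $\{19,20,21\}$ for $j=0$;
- $o_i+\{56,57,58\}$ and $o_i+\{59,60,61\}$ for $j=3i-2$;
- $o_i+\{129,130,131\}$ and $o_i+\{132,133,134\}$ for $j=3i-1$;
- $o_i+\{169,170,171\}$ and $o_i+\{172,173,174\}$ for $j=3i$.

Their first columns have the right residues $1,2,0,1$; they lie in the smallest possible rooms, meet no bump, and differ from $Q$. Do the following moves in this order.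

- $A$: remove rel $4$–$6$ by (D1); rel $3$ above is empty.
- $B$: remove rel $4$–$5$ by (D3); its left neighbor column is empty in rel $3$–$5$. Then remove rel $6$–$8$ by (D1).
- $A$: remove rel $7$–$8$ by reflected (D3); its right neighbor column is empty in rel $6$–$8$, and rel $6$ of $A$ is empty.

Then proceed outwards from $A\cup B$ in both directions, skipping $Q$. The inner neighbor of the current triple is always empty from rel $1$ at least down to rel $7$. A non-bump triple is treated by (D3) on rel $4$–$5$, then (D1) on rel $6$–$8$. A bump triple of level $\ell+1$ is treated by (D3) on rel $4$–$5$, which uses the inner neighbor column in rel $3$–$5$, then (D3) on rel $6$–$7$, which uses it in rel $5$–$7$. Its rel $8$ stays.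

No move touches legs, wall cells to be kept, or rows below rel $8$. The result is $R_{\ell+1}$.

**The top band, $\ell=0$.** Here $h=1$ and there are no bumps above, but the edge of the board replaces them. For $k\in K_j$ delete $(2,k)$ using $u=(1,k)$: as there is no row $0$, $N[(1,k)]$ lies in rows $1,2$ and is contained in $N[(2,k)]$. Now rel $1$ of $K_j$ is empty, and (D1) twice removes rel $2$–$4$ and rel $5$–$7$ of $K_j$. So $K_j$ is empty in rel $1$–$7$, as required for a bump triple of level $1$. Treat the other triples as in Steps 3 and 4, without exception (no $b_i$ is $0$), and skip $K_j$ in Step 4; it is empty down to rel $7$, as an inner neighbor should be. The result is $R_1$. By transitivity, $S\trianglelefteq P_n\boxtimes P_m$.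

## Cutting the skeleton into bars, edges and debris

In $S$ everything is connected to everything. This section detaches the dummy legs from the walls, lets edges pass through walls that they should only cross, and trims one end of each bar. Write $a_i=o_i+80$. The legs in columns $a_i$ are the active ones; all others are called *dummy*, and their offsets are $31,34,98,101,150,153$. All the moves below use Lemma 1 or Lemma 2. A containment $N[u]\subseteq N[v]$, or the hypothesis of Lemma 1 at $c$, persists when other vertices are removed, so each only needs to be checked in $S$, as long as the vertices used are still present.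

**Move (a): where edge $i$ ends, make its contact with the wall a single adjacency.** If $b_i=\ell$, delete $v=(h_\ell-1,a_i)$, the last cell of the active leg, using $u=(h_\ell,a_i)$. The cell $u$ is in wall $\ell$, since offset $80$ is in no bump of this level. The cell $(h_\ell,a_i-1)$ is empty, as it lies under a bump; $(h_\ell-1,a_i+1)$ is empty; and row $h_\ell+1$ is empty in columns $a_i-1,a_i,a_i+1$, because edge $i$ is inactive in band $\ell$. So
$$N[u]=\{(h_\ell-1,a_i-1),\ v,\ u,\ (h_\ell,a_i+1)\}\subseteq N[v].$$

**Move (b): where edge $i$ passes wall $\ell$, interrupt the wall.** Let $t_i<\ell<b_i$ and $c=(h_\ell,a_i)$. No bump of level $\ell$ meets columns $a_i-1,a_i,a_i+1$, and edge $i$ is active in bands $\ell-1$ and $\ell$, so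
$$N(c)=\{(h_\ell,a_i-1),(h_\ell,a_i+1)\}\sqcup\{(h_\ell-1,a_i),(h_\ell+1,a_i)\},$$
and these two sets are completely joined. By Lemma 1 delete $(h_\ell,a_i\pm1)$.

**Move (c): detach dummy legs, and cut each bar on its right.** Consider a dummy leg with column $x$ in band $\ell$. No bump of any level meets $x-1,x,x+1$, by comparing the offsets. No leg of bands $\ell\pm1$ has its column in $\{x-1,x,x+1\}$: because of the shift $3\varepsilon$, dummy columns in neighboring bands differ by $3$ or by much more, and offset $80$ is far from all of them. Hence in $S$
$$N[(h_\ell,x)]=\{(h_\ell,x-1),(h_\ell,x),(h_\ell,x+1),(h_\ell+1,x)\}\subseteq N[(h_\ell+1,x)],$$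
and likewise $N[(h_{\ell+1},x)]\subseteq N[(h_{\ell+1}-1,x)]$. For each level $1\le\ell\le N$ let $i=\max J_\ell$, and call the leg $x_{3i}$ of band $\ell$ the *cutter* of level $\ell$.

- For each cutter, select $(h_\ell+1,x)$ using $(h_\ell,x)$. This removes $(h_\ell,x-1)$, $(h_\ell,x)$, $(h_\ell,x+1)$, $(h_\ell+1,x)$, $(h_\ell+2,x)$. Then delete the bottom cell $(h_{\ell+1}-1,x)$ using $(h_{\ell+1},x)$.
- For every other dummy leg, delete the top cell $(h_\ell+1,x)$ using $(h_\ell,x)$ and the bottom cell $(h_{\ell+1}-1,x)$ using $(h_{\ell+1},x)$.

These moves do not interfere. On wall $\ell$, moves (a) and (b) concern offsets $79$–$81$, the tops of dummy legs of band $\ell$ concern $x-1,x,x+1$, and the bottoms of dummy legs of band $\ell-1$ concern $x'-1,x',x'+1$ with $|x-x'|\ge3$. These column sets are disjoint. Call the result $F$; thus $F\trianglelefteq S$.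

## Residues modulo 3 and the graph that is left

The purpose of this section is to recognize $F$ as a graph that contracts to $\mathrm{sd}\,\Gamma$, together with debris that only suspends.

**Dummy legs.** Their remains are isolated vertical paths with $6$ cells (rel $2$–$7$), or $5$ cells (rel $3$–$7$) for cutters; no bump cell is near.

**Walls $0$ and $N+1$.** All legs of bands $0$ and $N$ are dummy and have been detached, and neither wall has bumps or a cutter. These walls are isolated paths with $m\equiv0\pmod3$ cells.

**Edge paths.** Fix an edge $i$ and write $a=a_i$, $t=t_i$, $b=b_i$. In column $a$, rows $h_t+1,\dots,h_b-2$ form a path, which contains the cells $c$ of move (b). It has $h_b-h_t-2=9(b-t)-2\equiv1\pmod3$ cells. Around the walls it passes, the cells $(h_\ell,a\pm1)$ are gone, so it touches no wall there. Its top cell has exactly one further neighbor, the wall cell $(h_t,a-1)$: the cells $(h_t,a)$ and $(h_t,a+1)$ are empty because they lie under the bump of type 2. Its bottom cell $(h_b-2,a)$ has exactly one further neighbor, the wall cell $(h_b-1,a-1)$, the last cell of the bump of type 3: $(h_b-1,a)$ was deleted in (a), and $(h_b-1,a+1)$ is empty. Call these two wall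 cells *marked*. Both lie in column $a_i-1=o_i+79\equiv1\pmod3$. There are no other adjacencies between walls and the rest.

**Walls $1\le\ell\le N$.** In $S$, wall $\ell$ is an induced path with one cell per column, since consecutive rows differ by at most $1$. In $F$, the columns $a_i-1,a_i,a_i+1$ are removed from it for each $i$ with $t_i<\ell<b_i$ (the cell in column $a_i$ now belongs to an edge path), and the columns $x-1,x,x+1$ are removed for the cutter. We have $a_i\equiv2$, $x\equiv0$ and $m\equiv0\pmod3$. So the remaining pieces start in column $1$, in $a_i+2\equiv1$, or in $x+2\equiv2$, and they end in $m\equiv0$, in $a_i-2\equiv0$, or in $x-2\equiv1$.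

The marked cells of wall $\ell$ have columns $o_i+79$ with $i\in J_\ell$, one for each such $i$. By (7), an edge passing wall $\ell$ has index smaller than $\min J_\ell$ or larger than $\max J_\ell$, and the cutter is in the block of $\max J_\ell$, to the right of $a_{\max J_\ell}$. So all marked cells of wall $\ell$ lie in a single piece, the *bar piece*. It starts in a column $\equiv1$ and ends at $x-2\equiv1$, where $x$ is the cutter column. All other pieces have start and end residues $(1,0)$ or $(2,0)$. They have positive length, because two cuts are far apart and the outermost cuts are far from the ends of the wall; the length is $\equiv0$ or $2\pmod3$, and these pieces are isolated paths.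

In the triangle example, $m=540$. On wall $2$ the cutter is at $o_2+150=330$, and edge $3$ passes at $a_3=440$. The pieces are the columns $1$–$328$, $332$–$438$ and $442$–$540$. The first is the bar piece, with marked cells in columns $79$ and $259$; the others have lengths $107\equiv2$ and $99\equiv0$.

**Removing the debris.** $F$ is the disjoint union of paths $P_L$ with $L\not\equiv1\pmod3$ and a graph $\Gamma^*$ formed by the bar pieces and the edge paths. By (5) each of the former is a sphere under $I$, so $I(F)\simeq\Sigma^qI(\Gamma^*)$ for some $q$.

**Contracting the bars.** In each bar piece consecutive marked cells are at path-distance divisible by $3$, indeed by $180$, and the two tails beyond the extreme marked cells have lengths divisible by $3$, since the piece starts and ends in columns $\equiv1$ like the marked cells. In the example the distances are $78$, $180$, $69$. Apply Lemma 3 repeatedly along the bar pieces, always with $p_0$ marked (or the vertex into which marked cells have been merged). There $p_1,p_2$ have degree $2$, and $p_0\not\sim p_3$, because they are at distance $3$ along the piece and the edge paths, which have at least $7$ inner vertices, create no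 adjacency between wall cells. Each bar piece contracts to one vertex $\ell$, to which the ends of the edge paths of all $i\in J_\ell$ are attached.

This is where the cutters are needed. Without the cutter, a bar piece would end in a column $\equiv0$ and the right tail would have length $\equiv2\pmod3$. Contracted to a tail $s_1s_2$ hanging on the bar vertex $p$, it would give $N(s_2)=\{s_1\}\subseteq N(p)$, and $p$ itself would fold away.

**Contracting the edges.** Shorten each edge path by Lemma 3 from $9(b-t)-2$ inner vertices, in steps of $3$, down to $1$: as long as there are at least $4$ inner vertices, take $p_0$ an end and $p_3$ the third inner vertex. The result is $\mathrm{sd}\,\Gamma$. Thus $I(F)\simeq\Sigma^{q'}I(\mathrm{sd}\,\Gamma)$, and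
$$\mathrm{sd}\,\Gamma\trianglelefteq F\trianglelefteq S\trianglelefteq P_n\boxtimes P_m .$$
This proves Proposition 6, and with it Theorem A. $\blacksquare$

## From one board to all large boards

It remains to prove Theorem B. If $K$ is contractible, then so is $\Sigma^rK$, and there is nothing to prove. Otherwise, as in the proof of Theorem A, Propositions 5 and 6 give a graph $X$ with $I(X)\simeq\Sigma^{r'}K$ and a board with $X\trianglelefteq P_{n_1}\boxtimes P_{m_1}$, where $n_1=9N+10\equiv1$ and $m_1=180E\equiv0\pmod3$. Write $X(n,m)=P_n\boxtimes P_m$. By transitivity it suffices to show $X(n_1,m_1)\trianglelefteq X(n,m)$ for all large $n,m$. We do this by shaving strips off larger boards. Cells and columns outside the board count as empty in the digging moves.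

**Step (A): add three rows or three columns, $X(n,m)\trianglelefteq X(n+3,m)$ and $X(n,m)\trianglelefteq X(n,m+3)$.** Remove rows $1$–$3$ from left to right by (D1) with $r=1$ and $k=1,4,7,\dots$. A remaining strip of width $1$ or $2$ is removed by (D1) with $k=m-1$, whose middle column is $m$. The statement for columns follows by transposition.

**Step (B): add two rows.** If $m\not\equiv1\pmod3$, then $X(n,m)\trianglelefteq X(n+2,m)$. Remove rows $1$–$2$ from left to right by (D3) with $r=1$; a final strip of width $2$ is removed by (D3) with $k=m-1$. By symmetry, if $n\not\equiv1\pmod3$, then $X(n,m)\trianglelefteq X(n,m+2)$. A final strip of width $1$ would block this procedure, since (D3) needs two adjacent cells of row $r$. So the class $(1,1)$ needs separate work.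

**Step (C): reach the class $(1,1)$.** If $n\equiv m\equiv1\pmod3$ with $n\ge13$, $m\ge7$, then $X(n-8,m-2)\trianglelefteq X(n,m)$. The strategy is to walk once around the board: where one cell too many is left, it becomes part of an isolated edge.

1. *Shave the top.* Remove rows $1,2$ in columns $1,\dots,m-1$ by (D3). Now $N((1,m))=\{(2,m)\}$, so fold away the other neighbors $(3,m-1),(3,m)$ of $(2,m)$ and split off the isolated edge $(1,m)(2,m)$, a suspension. Left: row $3$ in columns $1,\dots,m-2$, and rows $4,\dots,n$ in all columns.
2. *Shave the right side.* In columns $m-1,m$ there are $n-3\equiv1$ rows left. Remove rows $4,\dots,n-1$ there by (D1) with $k=m-1$ and $r=4,7,\dots$; row $3$ is empty in these columns. Now $N((n,m))=\{(n,m-1)\}$; fold away $(n,m-2),(n-1,m-2)$ and split off the isolated edge. Left: rows $3,\dots,n-2$ in columns $1,\dots,m-2$, and rows $n-1,n$ in columns $1,\dots,m-3$.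
3. *Shave the bottom.* Rows $n-1,n$ now have $m-3\equiv1$ columns. Remove columns $2,\dots,m-3$ of these two rows by (D3), reflected so as to work from below and from the right. Now $N((n,1))=\{(n-1,1)\}$; fold away $(n-2,1),(n-2,2)$ and split off the isolated edge. Left: rows $3,\dots,n-3$ in columns $1,\dots,m-2$, and row $n-2$ in columns $3,\dots,m-2$.
4. *Straighten the bottom left corner.* Remove rows $n-3,n-2$ in columns $3,\dots,m-2$ by the same reflected (D3) from the right; the number $m-4$ of columns is a multiple of $3$. Row $n-3$ now has only its first two cells. With $p=(n-3,1)$,
$$N[p]=\{p,(n-3,2),(n-4,1),(n-4,2)\}\subseteq N[(n-4,1)] .$$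
Select $(n-4,1)$, which removes these cells and $(n-5,1),(n-5,2)$. Left: rows $3,\dots,n-6$ in columns $1,\dots,m-2$, and rows $n-5,n-4$ in columns $3,\dots,m-2$.
5. *Remove the last strip.* Remove rows $n-5,n-4$ in columns $3,\dots,m-2$ by the same reflected (D3) from the right; row $n-3$ is empty. What is left is rows $3,\dots,n-6$ and columns $1,\dots,m-2$, a copy of $X(n-8,m-2)$.

**Step (D): cover all residue classes.** Start from $(n_1,m_1)$, of class $(1,0)$ modulo $3$; here $n_1\ge28$ and $m_1\ge180$, so the size conditions of Step (C) hold.

- (B) in rows gives $(n_1+2,m_1)$ of class $(0,0)$ and $(n_1+4,m_1)$ of class $(2,0)$.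
- (B) in columns gives $(n_1+2,m_1+2)$, $(n_1+2,m_1+4)$, $(n_1+4,m_1+2)$, $(n_1+4,m_1+4)$, of classes $(0,2)$, $(0,1)$, $(2,2)$, $(2,1)$.
- (B) in rows from class $(2,2)$ gives $(n_1+6,m_1+2)$ of class $(1,2)$.
- (C) from $(n_1+4,m_1+2)$ of class $(2,2)$ gives $(n_1+12,m_1+4)$ of class $(1,1)$.

All nine classes are covered by boards with at most $n_1+12$ rows and at most $m_1+4$ columns. Given $n\ge n_1+12$ and $m\ge m_1+4$, start from the board in this list with the same class as $(n,m)$ and apply (A) in rows and columns. By transitivity $X\trianglelefteq X(n_1,m_1)\trianglelefteq X(n,m)$, that is,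
$$\Sigma^2I(P_n\boxtimes P_m)\simeq\Sigma^{s+2}I(X)\vee Z\simeq\Sigma^{s+2+r'}K\vee Z ,$$
which is Theorem B with $r=s+2+r'$, $n_0=n_1+12$ and $m_0=m_1+4$. $\blacksquare$
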